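\title{Transience of the Stigler--Luckock order book on its competitive window}

\begin{abstract}
In the Stigler--Luckock model, unit buy and sell orders arrive at Poisson times with random limit prices and are matched whenever possible. We study the model restricted to a price window, in which orders priced beyond the window act as market orders or are ignored. For continuous, positive, strictly monotone demand and supply functions we prove that the model restricted to Luckock's competitive window is transient and that the number of orders in the book tends to infinity almost surely. We also classify all windows as positive recurrent, null recurrent or transient in terms of two explicit numbers. On the competitive window two linear functionals of the book behave like a driftless process in a quadrant with normal reflection and strictly negative correlation, and the proof turns this picture into a Lyapunov function.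
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The order book and its competitive window}

Let $I\subset\mathbb{R}$ be an open interval and let $\lambda_-,\lambda_+:I\to(0,\infty)$ be continuous, with $\lambda_-$ strictly decreasing and $\lambda_+$ strictly increasing. These are the only assumptions on $\lambda_\pm$ in this paper. In the \emph{Stigler--Luckock model}, buy orders arrive as a Poisson process in which $\lambda_-(x)$ is the rate of buy orders with limit price $\ge x$, and sell orders arrive independently as a Poisson process in which $\lambda_+(x)$ is the rate of sell orders with limit price $\le x$. All orders have unit size. An arriving buy order is matched at once with the lowest sell order in the book if the price of the latter is at most the limit price of the new order; both orders are then removed. Otherwise the new order stays in the book. An arriving sell order is matched in the same way with the highest buy order, if the price of that order is at least its own limit price.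

A \emph{window} is an interval $Z=(z_-,z_+)$ with $z_-<z_+$ and $[z_-,z_+]\subset I$. \emph{Luckock's equations} for a window are
\begin{equation}\label{eq:luckock}
\lambda_-(z_-)=\lambda_+(z_+),\qquad \frac{1}{\lambda_-(z_-)\lambda_+(z_-)}=\int_{z_-}^{z_+}\frac{d\lambda_+(x)}{\lambda_+(x)^2\lambda_-(x)} .
\end{equation}
The pair $(\lambda_-,\lambda_+)$ is \emph{admissible} if exactly one window solves \eqref{eq:luckock}; that window is the \emph{competitive window} $J^{\mathrm c}=(J^{\mathrm c}_-,J^{\mathrm c}_+)$. Heuristically, buy orders below $J^{\mathrm c}_-$ and sell orders above $J^{\mathrm c}_+$ stay in the book forever, while all other orders are eventually matched. In this picture the first equation is bookkeeping: each match removes one buy and one sell order, so the two streams of orders that are eventually matched must have the same rate. The meaning of the second equation will appear after Theorem~\ref{thm:class}.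

\begin{example}\label{ex:uniform}
Let $I=(0,1)$, $\lambda_-(x)=1-x$, $\lambda_+(x)=x$. The first equation in \eqref{eq:luckock} forces $Z=(z,1-z)$ with $z<\frac12$. Since $\frac1{x^2(1-x)}=\frac1{x^2}+\frac1x+\frac1{1-x}$, the second reads $\frac1z+\frac1{1-z}=\frac1z-\frac1{1-z}+2\log\frac{1-z}z$, that is, $\log\frac{1-z}{z}=\frac1{1-z}$. The difference of the two sides is strictly decreasing in $z$, positive at $z=\frac15$ and negative at $z=\frac14$. So the pair is admissible and $\frac15<J^{\mathrm c}_-<\frac14$.
\end{example}

\subsection{The restricted model and the question}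

The \emph{restricted model} on a window $Z$ keeps track only of orders with prices in $Z$. It is the continuous-time Markov process $(X_t)$ whose state is a finite book of buy and sell orders with prices in $Z$, every buy price lying below every sell price, and which evolves as follows.
\begin{itemize}
\item Buy and sell orders with price in $Z$ arrive and act as in the Stigler--Luckock model.
\item Buy orders with price $\ge z_+$ arrive at rate $\lambda_-(z_+)$ and act as market orders: each removes the lowest sell order if there is one, and does nothing otherwise.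
\item Sell orders with price $\le z_-$ arrive at rate $\lambda_+(z_-)$ and act as market orders: each removes the highest buy order if there is one, and does nothing otherwise.
\item Buy orders with price $\le z_-$ and sell orders with price $\ge z_+$ are ignored.
\end{itemize}
Start from the empty book $\emptyset$ and let $\tau$ be the time of the first return to $\emptyset$ after first leaving it, with $\tau=\infty$ if there is no return. The model is \emph{transient} if $\mathbb{P}(\tau<\infty)<1$ and \emph{recurrent} otherwise; a recurrent model is \emph{positive recurrent} if $\mathbb{E}\tau<\infty$ and \emph{null recurrent} if $\mathbb{E}\tau=\infty$.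

The question, posed in \cite{Swart}, is whether the restricted model on the competitive window is null recurrent or transient. We decide which of the three alternatives holds for $Z=J^{\mathrm c}$, and whether the answer depends on the admissible pair.

Here is what one would guess. In a narrow window few orders are stored and market orders clear them quickly; in a wide window orders near the ends pile up. The competitive window should separate the two regimes, and Corollary~\ref{cor:nested} confirms this. For a single queue with arrival rate $\alpha$ and service rate $\beta$ the borderline case $\alpha=\beta$ is null recurrent. An order book has two sides, so the natural comparison is a pair of critical queues, and one degenerate book is exactly that.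

\begin{example}[a separated book]\label{ex:separated}
Drop strict monotonicity and take $\lambda_-(x)=\frac12(1+\max(-x,0))$, $\lambda_+(x)=\frac12(1+\max(x,0))$, $Z=(-1,1)$. Then $\lambda_-(-1)=\lambda_+(1)=1$ and both sides of the second equation in \eqref{eq:luckock} equal $2$. Buy orders are stored only in $(-1,0)$ and sell orders only in $(0,1)$. The number of buy orders rises at rate $\frac12$ and, when positive, falls at rate $\frac12$; the number of sell orders does the same, independently. The map $\mathbb{Z}\to\mathbb{Z}_+$ that fixes $k\ge0$ and sends $k<0$ to $-1-k$ carries a symmetric walk on $\mathbb{Z}$ to such a queue. So the pair of queues is the image of the simple random walk on $\mathbb{Z}^2$ and is recurrent. It is null recurrent because a symmetric walk needs infinite mean time to go from $1$ to $0$.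
\end{example}

\subsection{Results}

The guess is wrong as soon as $\lambda_\pm$ are strictly monotone. Let $N_t$ be the number of orders in the book at time $t$.

\begin{theorem}\label{thm:main}
If the window $Z$ solves Luckock's equations \eqref{eq:luckock}, then the restricted model on $Z$ is transient, and $N_t\to\infty$ almost surely. In particular, for every admissible pair the restricted model on $J^{\mathrm c}$ is transient.
\end{theorem}

So the answer does not depend on $(\lambda_-,\lambda_+)$. For an arbitrary window put
\begin{equation}\label{eq:e}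
e_-(Z)=\int_{z_-}^{z_+}\frac{-d\lambda_-}{\lambda_-^2\lambda_+}-\frac1{\lambda_-(z_-)\lambda_-(z_+)},\qquad
e_+(Z)=\int_{z_-}^{z_+}\frac{d\lambda_+}{\lambda_+^2\lambda_-}-\frac1{\lambda_+(z_-)\lambda_+(z_+)} .
\end{equation}

\begin{theorem}\label{thm:class}
The restricted model on a window $Z$ is
\begin{itemize}
\item positive recurrent if and only if $e_-<0$ and $e_+<0$;
\item null recurrent if and only if $\max(e_-,e_+)=0$ and $(e_-,e_+)\ne(0,0)$;
\item transient if and only if $\max(e_-,e_+)>0$ or $e_-=e_+=0$.
\end{itemize}
Moreover, $e_-=e_+=0$ if and only if $Z$ solves Luckock's equations.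
\end{theorem}

In a positive recurrent window, $-e_-$ and $-e_+$ are, up to positive factors, the mean fractions of an excursion from $\emptyset$ during which the book has no buy orders, respectively no sell orders; see \eqref{eq:fraction}. Luckock's equations thus describe the borderline at which both fractions vanish. In the $(e_-,e_+)$-plane the open negative quadrant is positive recurrent and the two open half-lines that bound it are null recurrent, as for a critical queue. The competitive window is the corner, and the corner is transient.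

\begin{corollary}\label{cor:nested}
Let $(\lambda_-,\lambda_+)$ be admissible. The restricted model on a window $Z$ is positive recurrent if $Z\subsetneq J^{\mathrm c}$ and transient if $Z\supseteq J^{\mathrm c}$. Null recurrent windows always exist; they are not nested with $J^{\mathrm c}$.
\end{corollary}

\subsection{The idea of the proof}

The book is an infinite-dimensional object, but there are two linear functionals $V_1,V_2$ of it whose drift does not depend on the best prices (Section~\ref{sec:linear}). On a window that solves \eqref{eq:luckock}, $V_1$ has no drift except for a positive push when there are no buy orders, and $V_2$ has no drift except for a positive push when there are no sell orders. So $(V_1,V_2)$ resembles a driftless planar process reflected normally at the sides of a quadrant. A driftless planar process is on the edge between recurrence and transience, and the correlation of the coordinates tips the balance. Here every single jump moves $V_1$ and $V_2$ in opposite directions, so the correlation is negative. Section~\ref{sec:toy} shows on a random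 walk in $\mathbb{Z}_+^2$ that any negative correlation produces transience, and constructs the Lyapunov function that proves it. Section~\ref{sec:main} adapts that function to the order book and proves Theorem~\ref{thm:main}. Sections~\ref{sec:class} and~\ref{sec:nested} prove Theorem~\ref{thm:class} and Corollary~\ref{cor:nested}. We begin with the general tools.

\section{Generator and martingale tools}\label{sec:tools}

Fix a window $Z$. The letters $c,C$ denote positive constants that do not depend on the state of the book and may change from line to line, and $O(a)$ denotes a quantity bounded by $Ca$ in absolute value.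

\subsection{Stieltjes calculus}

Let $d\mu_-=-d\lambda_-$ and $d\mu_+=d\lambda_+$. These are finite positive measures on $[z_-,z_+]$, without atoms because $\lambda_\pm$ are continuous, and they charge every subinterval because $\lambda_\pm$ are strictly monotone. Since $[z_-,z_+]\subset I$ is compact, $1/\lambda_\pm$ are bounded there. We use the calculus of continuous functions of bounded variation: for such $u,v$ and for $\Phi$ of class $C^1$ one has $d(uv)=u\,dv+v\,du$ and $d\Phi(u)=\Phi'(u)\,du$; if $k$ is bounded and Borel, then $x\mapsto\int_{z_-}^xk\,dv$ is again such a function, with differential $k\,dv$; and $du=0$ on an interval means that $u$ is constant there.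

\subsection{The generator}

For a book $X$ let $N$ be the number of orders, $m_-$ the highest buy price and $m_+$ the lowest sell price, with $m_-=z_-$ if there are no buy orders and $m_+=z_+$ if there are no sell orders. Let $\mathbf{1}_{\mathrm{nb}}$ and $\mathbf{1}_{\mathrm{ns}}$ be the indicators of ``no buy orders'' and ``no sell orders''. The jumps of the restricted model are:
\begin{itemize}
\item a buy order is added at $x\in(z_-,m_+)$ at rate $d\mu_-(x)$; the lowest sell order, if any, is removed at rate $\lambda_-(m_+)$;
\item a sell order is added at $x\in(m_-,z_+)$ at rate $d\mu_+(x)$; the highest buy order, if any, is removed at rate $\lambda_+(m_-)$.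
\end{itemize}
An arrival at a prescribed price has rate $0$, so ties play no role. Every jump adds or removes exactly one order. Call an arrival \emph{relevant} if it is not ignored; relevant arrivals form a Poisson process of rate $\rho=\lambda_-(z_-)+\lambda_+(z_+)$, and $(\mathcal F_t)$ denotes the filtration generated by them and their prices. Let $\nu(X,dX')$ be the jump measure just described; its total mass is at most $\rho$. For Borel functions $f,g$ of the book write $\Delta f=f(X')-f(X)$ and
\[
Gf(X)=\int\nu(X,dX')\,\Delta f,\qquad \Gamma(f,g)(X)=\int\nu(X,dX')\,\Delta f\,\Delta g .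
\]
Thus $Gf$ is the drift of $f$ and $\Gamma(f,g)$ is the instantaneous covariance of $f$ and $g$. Expanding $f(X')g(X')-f(X)g(X)$ in two ways gives
\begin{equation}\label{eq:product}
G(fg)=f\,Gg+g\,Gf+\Gamma(f,g)=f\,Gg+\int\nu(X,dX')\,\Delta f\;g(X').
\end{equation}

\begin{lemma}[Dynkin's formula]\label{lem:dynkin}
If $|f|\le Ce^{CN}$, then $f(X_t)-\int_0^tGf(X_s)\,ds$ is a martingale for every initial book $x$. In particular $\mathbb{E}_xf(X_{t\wedge\sigma})=f(x)+\mathbb{E}_x\int_0^{t\wedge\sigma}Gf(X_s)\,ds$ for every stopping time $\sigma$.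
\end{lemma}

\begin{proof}
The compensation formula for jump processes states that $\sum_{\text{jumps}\le t}\Delta f-\int_0^tGf(X_s)\,ds$ is a martingale provided that $\mathbb{E}\int_0^t\int\nu(X_s,dX')|\Delta f|\,ds<\infty$ for all $t$. This expectation is at most $\rho\int_0^t\mathbb{E}[2Ce^{C(N_s+1)}]\,ds$, which is finite because $N_s-N_0$ is bounded by a Poisson variable of mean $\rho s$. The second statement is optional stopping at the bounded time $t\wedge\sigma$.
\end{proof}

Transience will always be proved by the next lemma. For bounded $g$, the statement and the proof apply to any Markov jump process with bounded total jump rate and a distinguished state in place of $\emptyset$.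

\begin{lemma}[escape]\label{lem:escape}
Let $0\le g\le Ce^{CN}$ and let $\mathcal D\ni\emptyset$ be a Borel set of books with $g\ge1$ on $\mathcal D$ and $Gg\le0$ off $\mathcal D$. If the process started at $\emptyset$ visits $\{g<1\}$ before time $\tau$ with positive probability, then it is transient.
\end{lemma}

\begin{proof}
Let $\sigma$ be the hitting time of $\mathcal D$. Paths are right-continuous step functions, so $X_s\notin\mathcal D$ for $s<\sigma$ and $X_\sigma\in\mathcal D$ if $\sigma<\infty$. By Lemma~\ref{lem:dynkin}, $g(x)\ge\mathbb{E}_xg(X_{t\wedge\sigma})\ge\mathbb{P}_x(\sigma\le t)$. Letting $t\to\infty$, the probability of ever hitting $\emptyset$ from $x$ is at most $g(x)$. With $T$ the hitting time of $\{g<1\}$, the strong Markov property gives $\mathbb{P}(\tau=\infty)\ge\mathbb{E}[1-g(X_T);\,T<\tau]>0$.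
\end{proof}

\begin{lemma}[exponentials]\label{lem:exp}
Let $|\Delta W|\le K$ for all jumps and $0<\theta K\le1$. Then
\begin{equation}\label{eq:exp}
Ge^{\theta W}\le e^{\theta W}\big(\theta\,GW+\rho\theta^2K^2\big).
\end{equation}
If $GW\le-\eta<0$ on $\{W>0\}$, then for every sufficiently small $\theta>0$ there are $c,C>0$ with $Ge^{\theta W}\le-c\,e^{\theta W}+C$.
\end{lemma}

\begin{proof}
Inequality \eqref{eq:exp} follows from $e^u-1\le u+u^2$ for $|u|\le1$. Let also $\theta<\eta/(\rho K^2)$ and $c=\theta\eta-\rho\theta^2K^2>0$. On $\{W>0\}$, \eqref{eq:exp} gives $Ge^{\theta W}\le-ce^{\theta W}$. On $\{W\le0\}$ we have $e^{\theta W}\le1$ and $Ge^{\theta W}\le\rho(e^{\theta K}-1)$, so $C=c+\rho(e^{\theta K}-1)$ works.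
\end{proof}

The state space is uncountable, and $\emptyset$ is the state at which the process regenerates. The last tool says that small books empty with a probability bounded from below; it uses that both kinds of market order have positive rate.

\begin{lemma}[emptying]\label{lem:empty}
\begin{enumerate}
\item[(a)] For each $n$ there is $p_n>0$ such that from any book with $N\le n$ the process visits $\emptyset$ during $[0,1]$ with probability at least $p_n$.
\item[(b)] Almost surely, if for some $n$ we have $N_t\le n$ at arbitrarily large times, then $X_t=\emptyset$ at arbitrarily large times.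
\item[(c)] If the model is transient, then $N_t\to\infty$ almost surely.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If the relevant arrivals during $[0,1]$ are exactly $n$ sell market orders and $n$ buy market orders, then $X_1=\emptyset$. This has probability $p_n=e^{-\rho}\lambda_+(z_-)^n\lambda_-(z_+)^n/(n!)^2$.

(b) Fix $n$. Let $T_1=\inf\{t\ge0:N_t\le n\}$ and $T_{k+1}=\inf\{t\ge T_k+1:N_t\le n\}$, and let $\mathcal E_k$ be the event that $T_k<\infty$ and $\emptyset$ is visited during $[T_k,T_k+1]$. Then $\mathcal E_k\in\mathcal F_{T_k+1}\subset\mathcal F_{T_{k+1}}$, and $\mathbb{P}(\mathcal E_k\mid\mathcal F_{T_k})\ge p_n$ on $\{T_k<\infty\}$ by (a). Conditioning successively on $\mathcal F_{T_l},\dots,\mathcal F_{T_m}$ gives $\mathbb{P}(T_l<\infty,\ \mathcal E_m,\dots,\mathcal E_l\text{ all fail})\le(1-p_n)^{l-m+1}$, which tends to $0$ as $l\to\infty$ for every $m$. So, almost surely, if all $T_k$ are finite then infinitely many $\mathcal E_k$ occur; and $T_k\ge k-1$.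

(c) By the strong Markov property the number of returns to $\emptyset$ is dominated by a geometric variable, and each stay in $\emptyset$ is exponential with positive rate. So almost surely there is a last time in $\emptyset$, and by (b), for each $n$, $N_t>n$ for all large $t$.
\end{proof}

\section{Two linear functionals with constant drift}\label{sec:linear}

For bounded Borel \emph{weights} $w_-,w_+$ on $[z_-,z_+]$ define the \emph{linear functional}
\[
L_w(X)=\sum_{\text{buy orders }x}w_-(x)+\sum_{\text{sell orders }x}w_+(x).
\]
Its jumps are bounded by $K=\sup|w_\pm|$, and $|L_w|\le KN$. Reading off the four kinds of jump,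
\begin{equation}\label{eq:drift}
GL_w=q_-(m_-)+q_+(m_+)+\lambda_+(z_-)w_-(z_-)\mathbf{1}_{\mathrm{nb}}+\lambda_-(z_+)w_+(z_+)\mathbf{1}_{\mathrm{ns}},
\end{equation}
where
\[
q_-(x)=\int_x^{z_+}w_+\,d\mu_+-\lambda_+(x)w_-(x),\qquad q_+(x)=\int_{z_-}^xw_-\,d\mu_--\lambda_-(x)w_+(x).
\]
Here $q_-(m_-)$ is the effect of arriving sell orders and $q_+(m_+)$ that of arriving buy orders. The last two terms of \eqref{eq:drift}, the \emph{boundary terms}, cancel the removal terms in $q_\mp$ when there is nothing to remove.

In general the drift depends on the best prices $m_\pm$, whose law we do not know; for $L_w=N$, for instance, $q_-(x)=\lambda_+(z_+)-2\lambda_+(x)$. So we look for weights for which $q_-$ and $q_+$ are constant. For continuous weights of bounded variation,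
\begin{equation}\label{eq:dq}
dq_-=-(w_-+w_+)\,d\mu_+-\lambda_+\,dw_-,\qquad dq_+=(w_-+w_+)\,d\mu_--\lambda_-\,dw_+ .
\end{equation}
If both vanish, $s=w_-+w_+$ satisfies $ds=s\,(d\mu_-/\lambda_--d\mu_+/\lambda_+)$, so $s\lambda_-\lambda_+$ is constant. This suggests the notation
\[
F(x)=\int_{z_-}^x\frac{d\mu_+}{\lambda_+^2\lambda_-},\qquad H(x)=\int_{z_-}^x\frac{d\mu_-}{\lambda_-^2\lambda_+},\qquad A=\frac1{\lambda_-(z_-)\lambda_+(z_-)},\qquad B=\frac1{\lambda_-(z_+)\lambda_+(z_+)},
\]
with $F_1=F(z_+)$ and $H_1=H(z_+)$. The functions $F,H$ are continuous, strictly increasing and zero at $z_-$. Since $d\frac1{\lambda_-\lambda_+}=dH-dF$,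
\begin{equation}\label{eq:identity}
\frac1{\lambda_-(x)\lambda_+(x)}=A+H(x)-F(x),\qquad S:=A+H_1=B+F_1 .
\end{equation}
Inserting the definitions of $F$ and $H$ into \eqref{eq:dq} shows: if, on a subinterval and for a constant $k$,
\begin{equation}\label{eq:harmonic}
w_-+w_+=\frac{k}{\lambda_-\lambda_+},\qquad dw_-=-k\,dF,\qquad dw_+=k\,dH,
\end{equation}
then $q_-$ and $q_+$ are constant on that subinterval. For $k=1$ there is one free additive constant. We use it to kill one of the two boundary terms, and obtain the functionals $V_1=L_{v^1}$ and $V_2=L_{v^2}$ with weights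
\begin{equation}\label{eq:weights}
v^1_-=S-F\ge B,\qquad v^1_+=H-H_1\le0,\qquad v^2_-=-F\le0,\qquad v^2_+=A+H\ge A .
\end{equation}
Both satisfy \eqref{eq:harmonic} with $k=1$ by \eqref{eq:identity}. Note that $V_1-V_2$ is $S$ times the number of buy orders minus the number of sell orders.

\begin{lemma}\label{lem:V}
Let $d_1=\lambda_-(z_-)e_-$, $d_2=\lambda_+(z_+)e_+$, $\kappa_1=\lambda_+(z_-)S>0$, $\kappa_2=\lambda_-(z_+)S>0$. Then
\[
GV_1=d_1+\kappa_1\mathbf{1}_{\mathrm{nb}},\qquad GV_2=d_2+\kappa_2\mathbf{1}_{\mathrm{ns}} .
\]
If there are no buy orders, $V_1\le0\le V_2$. If there are no sell orders, $V_2\le0\le V_1$.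
\end{lemma}

\begin{proof}
For both functionals $q_\pm$ are constant, so $q_-\equiv q_-(z_+)=-\lambda_+(z_+)w_-(z_+)$ and $q_+\equiv q_+(z_-)=-\lambda_-(z_-)w_+(z_-)$. For $V_1$ the sum is $-\lambda_+(z_+)B+\lambda_-(z_-)H_1=\lambda_-(z_-)e_-$, and for $V_2$ it is $\lambda_+(z_+)F_1-\lambda_-(z_-)A=\lambda_+(z_+)e_+$. The boundary terms in \eqref{eq:drift} are as stated because $v^1_-(z_-)=S$, $v^1_+(z_+)=0$, $v^2_-(z_-)=0$, $v^2_+(z_+)=S$. The last two assertions are the signs in \eqref{eq:weights}.
\end{proof}

\begin{lemma}\label{lem:luckock}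
We have $e_-=e_+=0$ if and only if $Z$ solves \eqref{eq:luckock}, that is, $\lambda_-(z_-)=\lambda_+(z_+)$ and $F_1=A$. In that case $H_1=B$ and $S=A+B$.
\end{lemma}

\begin{proof}
By \eqref{eq:identity}, $A-F_1=B-H_1$. If $e_\pm=0$, then
\[
A-F_1=\frac1{\lambda_+(z_-)}\Big(\frac1{\lambda_-(z_-)}-\frac1{\lambda_+(z_+)}\Big),\qquad B-H_1=\frac1{\lambda_-(z_+)}\Big(\frac1{\lambda_+(z_+)}-\frac1{\lambda_-(z_-)}\Big).
\]
These numbers are equal and of opposite weak sign, so both vanish, which gives $F_1=A$, $H_1=B$ and $\lambda_-(z_-)=\lambda_+(z_+)$. Conversely, $F_1=A$ gives $H_1=B$, and if $\lambda_-(z_-)=\lambda_+(z_+)$ then the subtracted terms in \eqref{eq:e} are $B$ and $A$, so that $e_-=H_1-B=0$ and $e_+=F_1-A=0$.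
\end{proof}

On the competitive window of Example~\ref{ex:uniform} everything is explicit: $A=B=\frac1z+\frac1{1-z}$, $F(x)=A-\frac1x+\log\frac x{1-x}$ and $H(x)=\frac1{1-x}+\log\frac x{1-x}$.

\paragraph{Reflection.} Send a buy order at $x$ to a sell order at $-x$ and conversely, and put $\lambda'_\mp(x)=\lambda_\pm(-x)$. This maps the restricted model on $Z$ to the restricted model on $Z'=(-z_+,-z_-)$ for $(\lambda'_-,\lambda'_+)$, with $m'_\pm=-m_\mp$. The definitions give $A'=B$, $B'=A$, $F'(-x)=H_1-H(x)$, $H'(-x)=F_1-F(x)$ and $S'=S$. Hence the buy weight of $V_1'$ at $-x$ is $S-H_1+H(x)=v^2_+(x)$ and its sell weight is $-F(x)=v^2_-(x)$. So reflection exchanges $V_1$ with $V_2$ and $e_-$ with $e_+$, and by Lemma~\ref{lem:luckock} it preserves Luckock's equations.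

\section{A model problem: a correlated walk in the quadrant}\label{sec:toy}

Suppose $e_-=e_+=0$. By Lemma~\ref{lem:V}, $V_1$ has drift only in states without buy orders, where $V_1\le0\le V_2$ and the drift points in the positive $V_1$-direction; the same holds with the roles exchanged. By \eqref{eq:weights}, $\Delta V_1\Delta V_2\le0$ for every jump. The following walk has the same structure and nothing else.

Let $\gamma\in[0,1]$. From $y\in\mathbb{Z}_+^2$ the walk $Y$ attempts each of the steps $\pm(1,0)$, $\pm(0,1)$ at rate $\frac{1-\gamma}2$ and each of the steps $\pm(1,-1)$ at rate $\frac\gamma2$; a coordinate that would become $-1$ is left at $0$. With $G$ and $\Gamma$ defined as before,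
\begin{equation}\label{eq:toy}
GY_i=\tfrac12\mathbf{1}_{\{y_i=0\}},\qquad \Gamma(Y_i,Y_j)=a_{ij}\ \text{ if }y_1,y_2>0,\qquad a=\begin{pmatrix}1&-\gamma\\-\gamma&1\end{pmatrix},
\end{equation}
and $|\Gamma(Y_i,Y_j)|\le2$ everywhere. For $\gamma=0$ this is the recurrent pair of queues of Example~\ref{ex:separated}. For $\gamma=1$ the sum $Y_1+Y_2$ never decreases and the first jump from the origin raises it to $1$, so the walk never returns. We show that every $\gamma>0$ behaves like $\gamma=1$.

To apply Lemma~\ref{lem:escape} we need a positive function that decays at infinity and has $Gh\le0$ far out. By Taylor's formula, far from the origin $Gh$ is close to $\mathcal Lh$ in the interior, where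
\[
\mathcal L=\tfrac12\sum_{i,j}a_{ij}\partial_i\partial_j=\tfrac12(\partial_1^2+\partial_2^2)-\gamma\,\partial_1\partial_2,
\]
and close to $\frac12\partial_ih$ on the side $y_i=0$. We try functions of a quadratic form $Q=|y|^2+2by_1y_2$ with $0\le b<1$. For smooth $\Phi$ we have $\mathcal L\Phi(Q)=\Phi'(Q)\mathcal LQ+\frac12\Phi''(Q)\langle\nabla Q,a\nabla Q\rangle$. Here $\mathcal LQ=2(1-\gamma b)$ and $\nabla Q=2(u_1,u_2)$ with $u_1=y_1+by_2$, $u_2=y_2+by_1$. From $u_1^2+u_2^2=(1+b^2)|y|^2+4by_1y_2$ and $u_1u_2=b|y|^2+(1+b^2)y_1y_2$ we get $\langle\nabla Q,a\nabla Q\rangle=4T$ with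
\begin{equation}\label{eq:T}
T=(1+b^2-2\gamma b)|y|^2+\big(4b-2\gamma(1+b^2)\big)y_1y_2,\qquad (1-\gamma b)Q-T=(\gamma-b)\big(b|y|^2+2y_1y_2\big).
\end{equation}
Therefore
\[
\mathcal L\log Q=\frac{2(\gamma-b)(b|y|^2+2y_1y_2)}{Q^2},\qquad \partial_1\log Q\big|_{y_1=0}=\frac{2b}{y_2}.
\]
In the quadrant, $\log Q$ gains in the interior if $b<\gamma$ and gains on the sides if $b>0$. For $\gamma=0$ one cannot have both. For $\gamma>0$ we split the gain evenly, $b=\gamma/2$, and the strict gain survives when $\log Q$ is replaced by $-Q^{-\varepsilon}$ with small $\varepsilon$. It also survives in a cone slightly larger than the quadrant, which the order book will need.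

\begin{lemma}\label{lem:h}
Let $\gamma\in(0,1]$, $b=\gamma/2$, $\varepsilon=b^2/16$, $\delta=b/4$, $h=Q^{-\varepsilon}$ on $\mathbb{R}^2\setminus\{0\}$, and
\[
\mathcal K=\{y\in\mathbb{R}^2:\ y_1\ge-\delta|y|,\ y_2\ge-\delta|y|\}.
\]
Write $r=|y|$. Then $h\ge cr^{-2\varepsilon}$, the partial derivatives of $h$ of order $m$ are $O(r^{-2\varepsilon-m})$, and for $y\in\mathcal K\setminus\{0\}$:
\begin{enumerate}
\item[(i)] $\mathcal Lh\le-c\,r^{-2\varepsilon-2}$;
\item[(ii)] $\partial_1h\le-c\,r^{-2\varepsilon-1}$ if $y_1\le0\le y_2$, and $\partial_2h\le-c\,r^{-2\varepsilon-1}$ if $y_2\le0\le y_1$.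
\end{enumerate}
\end{lemma}

\begin{proof}
Since $|y_1y_2|\le r^2/2$ and $b\le\frac12$, we have $r^2/2\le Q\le3r^2/2$. So $h$ is smooth, positive and homogeneous of degree $-2\varepsilon$, which gives the first two bounds. With $\gamma=2b$, \eqref{eq:T} gives $T=(1-3b^2)r^2-4b^3y_1y_2\le(1-3b^2+2b^3)r^2\le r^2$ and
\[
\mathcal Lh=-2\varepsilon Q^{-\varepsilon-2}\big[(1-\gamma b)Q-(1+\varepsilon)T\big]=-2\varepsilon Q^{-\varepsilon-2}\big[b(br^2+2y_1y_2)-\varepsilon T\big].
\]
In $\mathcal K$ we have $y_1y_2\ge-\delta r^2$, because a negative coordinate has modulus at most $\delta r$ and the other at most $r$. So the bracket is at least $\frac{b^2}2r^2-\frac{b^2}{16}r^2\ge\frac{b^2}4r^2$, which is (i). If $y\in\mathcal K$ and $y_1\le0\le y_2$, then $|y_1|\le\delta r$ and $y_2\ge r-|y_1|\ge(1-\delta)r$, so $u_1\ge(b-2\delta)r=\frac b2r$ and $\partial_1h=-2\varepsilon Q^{-\varepsilon-1}u_1\le-cr^{-2\varepsilon-1}$. The other case of (ii) follows by the symmetry of $h$.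
\end{proof}

\begin{proposition}\label{prop:toy}
For every $\gamma\in(0,1]$ the walk $Y$ started at the origin has positive probability of never returning.
\end{proposition}

\begin{proof}
Write $h_{ij}=\partial_i\partial_jh$. For $r\ge4$ the segment from $y$ to any neighbor stays at distance at least $r/2$ from the origin, so Taylor's formula and \eqref{eq:toy} give
\begin{align*}
Gh&=\sum_i\partial_ih\;GY_i+\tfrac12\sum_{i,j}h_{ij}\Gamma(Y_i,Y_j)+O(r^{-2\varepsilon-3})\\
&=\mathcal Lh+O(r^{-2\varepsilon-3})+\sum_i\mathbf{1}_{\{y_i=0\}}\big(\tfrac12\partial_ih+O(r^{-2\varepsilon-2})\big).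
\end{align*}
By Lemma~\ref{lem:h} there is $R\ge4$ with $Gh\le0$ for $r\ge R$. Choose $M$ with $Mh\ge1$ for $0<r\le R$ on the lattice, and put $g=\min(Mh,1)$, $g(0)=1$. If $g(y)<1$, then $r>R$, $g(y)=Mh(y)$ and $g\le Mh$ at all neighbors, so $Gg(y)\le M\,Gh(y)\le0$. The walk moves from $(k,0)$ to $(k+1,0)$ at rate $\frac12$, and $g(k,0)<1$ for large $k$. Lemma~\ref{lem:escape} with $\mathcal D=\{g=1\}$ applies.
\end{proof}

The order book differs from this walk in three ways, which organize the next section. The covariance $\Gamma(V_i,V_j)$ is not constant but depends on $m_\pm$. The vector $(V_1,V_2)$ does not determine the size of the book. And it is not confined to the quadrant; outside $\mathcal K$ the factors $br^2+2y_1y_2$ and $u_i$ can be negative.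

\section{Transience on the competitive window}\label{sec:main}

Throughout this section $Z$ solves Luckock's equations. Put $\Lambda=\lambda_-(z_-)=\lambda_+(z_+)$ and $\iota=\mathbf{1}_{\mathrm{nb}}+\mathbf{1}_{\mathrm{ns}}$. By Lemmas~\ref{lem:V} and~\ref{lem:luckock}, $F_1=A$, $H_1=B$, $d_1=d_2=0$, and
\begin{equation}\label{eq:critweights}
v^1_-=A+B-F,\qquad v^1_+=H-B,\qquad v^2_-=-F,\qquad v^2_+=A+H .
\end{equation}

\subsection{A Poisson equation for the best prices}

We want to replace $\Gamma(V_i,V_j)$ by a constant. The device for this is a corrector: a function $\psi$ with $G\psi=\Gamma(V_i,V_j)-\text{constant}$, so that the fluctuating part of the covariance is itself a drift and can be absorbed into the Lyapunov function. One expects to need ergodic information about $m_\pm$ for this. Here none is needed, because the covariance is, up to boundary terms, a function of $m_-$ plus a function of $m_+$, which is the form \eqref{eq:drift} of the drift of a linear functional.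

To find the constant, imagine that the best prices had a stationary law, with $\varphi_-(x)$ the probability that $m_-\le x$ and $\varphi_+(x)$ the probability that $m_+\ge x$. Buy orders at $x$ are created at rate $\varphi_+\,d\mu_-$ and destroyed at rate $\lambda_+\,d\varphi_-$, and these rates should balance; likewise for sell orders. We do not use this picture, only the fact that the balance equations have an explicit solution.

\begin{lemma}\label{lem:phi}
Let $\varphi_-=\Lambda\lambda_-H$ and $\varphi_+=\Lambda\lambda_+(A-F)$. Then $d\varphi_-$ and $-d\varphi_+$ are atomless probability measures on $[z_-,z_+]$, $\varphi_-(z_-)=\varphi_+(z_+)=0$, and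
\begin{equation}\label{eq:balance}
\lambda_+\,d\varphi_-=\varphi_+\,d\mu_-,\qquad -\lambda_-\,d\varphi_+=\varphi_-\,d\mu_+ .
\end{equation}
For all bounded Borel weights, $\int q_-\,d\varphi_-+\int q_+\,(-d\varphi_+)=0$.
\end{lemma}

\begin{proof}
By the product rule and \eqref{eq:identity},
\[
d\varphi_-=\Lambda\Big(\frac1{\lambda_-\lambda_+}-H\Big)d\mu_-=\Lambda(A-F)\,d\mu_-,\qquad
d\varphi_+=\Lambda\Big(A-F-\frac1{\lambda_-\lambda_+}\Big)d\mu_+=-\Lambda H\,d\mu_+ .
\]
This gives \eqref{eq:balance} and shows that $d\varphi_-$ and $-d\varphi_+$ are positive and atomless. Luckock's equations enter in the boundary values: $\varphi_+(z_+)=0$ because $F_1=A$, $\varphi_-(z_+)=\Lambda\lambda_-(z_+)B=1$ and $\varphi_+(z_-)=\Lambda\lambda_+(z_-)A=1$; also $\varphi_-(z_-)=0$. So both measures have mass $1$. By Fubini's theorem and \eqref{eq:balance},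
\[
\int q_-\,d\varphi_-=\int w_+\varphi_-\,d\mu_+-\int w_-\varphi_+\,d\mu_-,\qquad \int q_+\,(-d\varphi_+)=\int w_-\varphi_+\,d\mu_--\int w_+\varphi_-\,d\mu_+ ,
\]
and the sum is zero.
\end{proof}

\begin{lemma}[Poisson equation]\label{lem:poisson}
For continuous $g_\pm$ on $[z_-,z_+]$ there are continuous weights $w_\pm$ such that, for all $x,y\in[z_-,z_+]$,
\[
q_-(x)+q_+(y)=g_-(x)+g_+(y)-\bar g,\qquad \bar g=\int g_-\,d\varphi_-+\int g_+\,(-d\varphi_+).
\]
\end{lemma}

\begin{proof}
We look for weights with $q_+=g_+$ and $q_--g_-$ constant. In terms of $P_-=\lambda_+w_-+g_-$ and $P_+=\lambda_-w_++g_+$ this leads to the linear Volterra system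
\[
P_-(x)=-\int_{z_-}^x\frac{P_+-g_+}{\lambda_-}\,d\mu_+,\qquad P_+(x)=\int_{z_-}^x\frac{P_--g_-}{\lambda_+}\,d\mu_- .
\]
It has a continuous solution by Picard iteration from $(0,0)$. Indeed, let $m(x)=(\mu_-+\mu_+)([z_-,x])$, let $k_0$ bound $1/\lambda_\pm$, and let $\Delta_n(x)$ be the larger of the two differences between the $(n+1)$-st and the $n$-th iterate, in absolute value. Then $\Delta_0\le C$ and $\Delta_n(x)\le k_0\int_{z_-}^x\Delta_{n-1}\,dm$. Since $m$ is continuous, $\int_{z_-}^xm^{n-1}dm=m(x)^n/n$, so $\Delta_n\le C(k_0m)^n/n!$ by induction, and the iterates converge uniformly.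

Put $w_-=(P_--g_-)/\lambda_+$ and $w_+=(P_+-g_+)/\lambda_-$, so that $dP_-=-w_+\,d\mu_+$ and $dP_+=w_-\,d\mu_-$. Then
\[
q_-(x)=P_-(x)-P_-(z_+)-\big(P_-(x)-g_-(x)\big)=g_-(x)-P_-(z_+),\qquad q_+=P_+-(P_+-g_+)=g_+ .
\]
The last assertion of Lemma~\ref{lem:phi} now reads $\bar g-P_-(z_+)=0$.
\end{proof}

\subsection{The effective covariance}

\begin{proposition}\label{prop:cov}
There are $\sigma_1,\sigma_2>0$, $\gamma\in(0,1]$ and linear functionals $\psi_{ij}=\psi_{ji}$ with bounded weights such that $Y_i=V_i/\sigma_i$ satisfy, with $k_i=\kappa_i/\sigma_i>0$ and the matrix $a$ of \eqref{eq:toy},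
\begin{equation}\label{eq:cov}
GY_1=k_1\mathbf{1}_{\mathrm{nb}},\qquad GY_2=k_2\mathbf{1}_{\mathrm{ns}},\qquad G\psi_{ij}=\Gamma(Y_i,Y_j)-a_{ij}+O(1)\,\iota .
\end{equation}
\end{proposition}

\begin{proof}
Every jump adds or removes one order, so $\Delta V_i\Delta V_j$ is the product of the two weights of that order. Hence $\Gamma(V_i,V_j)=g^{ij}_-(m_-)+g^{ij}_+(m_+)+O(1)\iota$, where
\[
g^{ij}_-(x)=\int_x^{z_+}v^i_+v^j_+\,d\mu_++\lambda_+(x)v^i_-(x)v^j_-(x),\qquad g^{ij}_+(x)=\int_{z_-}^xv^i_-v^j_-\,d\mu_-+\lambda_-(x)v^i_+(x)v^j_+(x),
\]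
and the term $O(1)\iota$ cancels the removal terms when there is nothing to remove. Let $\bar a_{ij}=\int g^{ij}_-\,d\varphi_-+\int g^{ij}_+\,(-d\varphi_+)$. By Lemma~\ref{lem:poisson} and \eqref{eq:drift} there are linear functionals $\bar\psi_{ij}=\bar\psi_{ji}$ with bounded weights and $G\bar\psi_{ij}=\Gamma(V_i,V_j)-\bar a_{ij}+O(1)\iota$.

For $\zeta\in\mathbb{R}^2$, the sum $\sum\zeta_i\zeta_jg^{ij}_\pm(x)$ is an integral of a square plus a positive multiple of a square. So $(\bar a_{ij})$ is nonnegative definite. Further $g^{11}_-\ge\lambda_+B^2$ and $g^{22}_+\ge\lambda_-A^2$, so $\bar a_{11},\bar a_{22}>0$. The decisive point is that $\bar a_{12}<0$. By \eqref{eq:critweights},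
\[
v^1_-v^2_-=-(A+B-F)F\le0,\qquad v^1_+v^2_+=-(B-H)(A+H)\le0,
\]
so $g^{12}_\pm\le0$; and $g^{12}_-\le-\lambda_+BF<0$ on $(z_-,z_+]$, a set of full $d\varphi_-$-measure. Put $\sigma_i=\sqrt{\bar a_{ii}}$, $\gamma=-\bar a_{12}/(\sigma_1\sigma_2)$ and $\psi_{ij}=\bar\psi_{ij}/(\sigma_i\sigma_j)$. Then $\gamma>0$, and $\gamma\le1$ because $(\bar a_{ij})$ is nonnegative definite.
\end{proof}

From now on $Y=(Y_1,Y_2)$, $r=|Y|$, and $b,\varepsilon,\delta,h,\mathcal K,\mathcal L$ are as in Lemma~\ref{lem:h} for this $\gamma$.

\subsection{The size of the book}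

The correctors grow linearly in $N$, and they will be multiplied by second derivatives of $h$, which decay in $r$. So we need $N\le Cr$. The combination $V^*=(AV_1+BV_2)/(A+B)$ has buy weight $A-F\ge0$ and sell weight $H\ge0$, but these vanish at $z_+$ and at $z_-$. Since buy prices lie below sell prices, the two defects cannot occur in the same book, and a small tilt repairs the one that does.

\begin{lemma}\label{lem:size}
There is $C_0$ with $N\le C_0r$ for all books.
\end{lemma}

\begin{proof}
Fix $x_0\in Z$. Suppose first that no sell order lies below $x_0$, and let $\epsilon=H(x_0)/(2B)$. Then $V^*+\epsilon V_1$ has buy weights at least $\epsilon B$, and its weights on the sell orders present are at least $H(x_0)-\epsilon B=H(x_0)/2$. Otherwise all buy orders lie below $x_0$; let $\epsilon=(A-F(x_0))/(2A)$. Then $V^*+\epsilon V_2$ has sell weights at least $\epsilon A$, and its weights on the buy orders present are at least $A-F(x_0)-\epsilon A=(A-F(x_0))/2$. Since $H(x_0)>0$ and $F(x_0)<A$, in both cases $cN\le C(|V_1|+|V_2|)\le Cr$.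
\end{proof}

\subsection{Staying in the cone}

The functional $-V_1$ has buy weights at most $-B$ and sell weight $B-H$, which vanishes at $z_+$. So $-V_1$ can be a fixed fraction of $r$ only if many sell orders lie well below $z_+$. We want to show that this is exponentially costly, but $-V_1$ has zero drift when there are buy orders, so Lemma~\ref{lem:exp} does not apply to it. We therefore change its weights slightly on an interval $[\xi,z_+]$, so that the drift is negative while $m_+<\xi$ and the functional itself is nonpositive when $m_+\ge\xi$. To keep $q_\pm$ piecewise constant the correction should solve \eqref{eq:harmonic} on $[\xi,z_+]$; we take a negative multiple of the weights $v^2$ of the window $(\xi,z_+)$.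

\begin{lemma}\label{lem:cone}
For every $\zeta>0$ there are $\xi_1,\xi_2\in Z$, $\eta>0$ and linear functionals $W_1,W_2$ with bounded weights such that
\begin{enumerate}
\item[(a)] $W_1\le0$ if $m_+\ge\xi_1$, and $W_2\le0$ if $m_-\le\xi_2$;
\item[(b)] $GW_i\le-\eta$ on $\{W_i>0\}$;
\item[(c)] $W_i\ge-V_i-\zeta N$.
\end{enumerate}
\end{lemma}

\begin{proof}
By reflection it suffices to construct $W_1$. For $\xi\in Z$ let $D=(B-H(\xi))\lambda_-(\xi)\lambda_+(\xi)>0$. Since $D\to0$ as $\xi\uparrow z_+$, we can fix $\xi=\xi_1$ with $DA\le B$ and $D(A+B)\le\zeta$. Let $W_1=-V_1+L_u$ with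
\[
u_-=D\,(F-F(\xi))^+,\qquad u_+=-D\,(A+H-F(\xi))\,\mathbf{1}_{[\xi,z_+]} ,
\]
and let $w=-v^1+u$ be the weights of $W_1$. Property (c) holds because $u_-\ge0$ and $u_+\ge-D(A+B)$.

For (a), $w_-\le-B+DA\le0$ everywhere. On $[\xi,z_+]$ the weight $w_+=B-H-D(A+H-F(\xi))$ is decreasing, and by \eqref{eq:identity} its value at $\xi$ is $B-H(\xi)-D/(\lambda_-(\xi)\lambda_+(\xi))=0$; this is how $D$ was chosen. If $m_+\ge\xi$, all sell orders lie in $[\xi,z_+)$, so $W_1\le0$.

For (b) we compute $q_\pm$ for the weights $u$. On $[\xi,z_+]$ we have $u_-+u_+=-D(A+H-F)$, $du_-=D\,dF$, $du_+=-D\,dH$, which is \eqref{eq:harmonic} with $k=-D$. So $q_-$ and $q_+$ are constant on $[\xi,z_+]$, with values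
\[
q_-(z_+)=-\Lambda D(A-F(\xi))=:-\eta<0,\qquad q_+(\xi)=-\lambda_-(\xi)u_+(\xi)=D/\lambda_+(\xi).
\]
On $[z_-,\xi)$ both weights vanish. There $q_+=0$, and $q_-=\int_\xi^{z_+}u_+\,d\mu_+=q_-(\xi)=-\eta$ because $u_-(\xi)=0$. For the weights $-v^1$ we have $q_-+q_+\equiv-d_1=0$. The boundary terms of $W_1$ in \eqref{eq:drift} are nonpositive, since $w_-(z_-)=-(A+B)<0$ and $w_+(z_+)=-D(A+B-F(\xi))<0$. Altogether
\[
GW_1\le-\eta+\frac{D}{\lambda_+(\xi)}\,\mathbf{1}_{\{m_+\ge\xi\}},
\]
and by (a), $W_1>0$ forces $m_+<\xi$.
\end{proof}

Apply Lemma~\ref{lem:cone} with $\zeta=\delta\min(\sigma_1,\sigma_2)/(2C_0)$. By Lemmas~\ref{lem:exp} and~\ref{lem:size} there is $\theta>0$ such that, for $i=1,2$,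
\begin{equation}\label{eq:W}
Ge^{\theta W_i}\le-c\,e^{\theta W_i}+C,\qquad V_i\ge-W_i-\tfrac12\delta\sigma_ir .
\end{equation}

\subsection{The Lyapunov function}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Write $h_{ij}=\partial_i\partial_jh$, and evaluate $h$ and its derivatives at $Y$. For books with $r>0$ put
\[
f_0=h-\tfrac12\sum_{i,j}h_{ij}\,\psi_{ij},\qquad f=f_0+r^{-4}\big(e^{\theta W_1}+e^{\theta W_2}\big).
\]
The correction in $f_0$ turns $\Gamma(Y_i,Y_j)$ into $a_{ij}$. The penalty in $f$ has drift at most $Cr^{-4}$, which the interior gain $r^{-2\varepsilon-2}$ can pay for, and it exceeds $1$ as soon as some $W_i$ exceeds $\frac4\theta\log r$, long before $Y$ can leave the cone.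

Let $K$ bound the jumps of $Y$, $W_i$ and $\psi_{ij}$. By Lemma~\ref{lem:size}, $|\psi_{ij}|\le KC_0r$, so $|h_{ij}\psi_{ij}|\le Cr^{-2\varepsilon-1}$, while $h\ge cr^{-2\varepsilon}$. Fix $R_0\ge2K+1$ such that
\begin{equation}\label{eq:f0}
c\,r^{-2\varepsilon}\le f_0\le C\,r^{-2\varepsilon}\qquad\text{for }r\ge R_0 .
\end{equation}

\emph{The drift of $f_0$.} Let $r\ge R_0+K$. Every jump leads to a book with $r\ge R_0$, and the segment from $Y$ to $Y+\Delta Y$ stays at distance at least $r/2$ from the origin. Taylor's formula to second order for $h$ and to first order for $h_{ij}$ gives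
\[
Gh=\sum_i\partial_ih\;GY_i+\tfrac12\sum_{i,j}h_{ij}\Gamma(Y_i,Y_j)+O(r^{-2\varepsilon-3}),\qquad Gh_{ij}=\sum_l\partial_lh_{ij}\;GY_l+O(r^{-2\varepsilon-4}).
\]
Since $GY_l=O(1)\iota$ and $\psi_{ij}=O(r)$, we get $\psi_{ij}Gh_{ij}=O(r^{-2\varepsilon-2})\iota+O(r^{-2\varepsilon-3})$; the absence of interior drift is what makes this term small enough. Also $|\Delta h_{ij}|\le Cr^{-2\varepsilon-3}$ and $|\Delta\psi_{ij}|\le K$, so $\Gamma(h_{ij},\psi_{ij})=O(r^{-2\varepsilon-3})$. By \eqref{eq:product} and \eqref{eq:cov},
\[
G(h_{ij}\psi_{ij})=h_{ij}\big(\Gamma(Y_i,Y_j)-a_{ij}\big)+O(r^{-2\varepsilon-2})\iota+O(r^{-2\varepsilon-3}).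
\]
The terms with $\Gamma(Y_i,Y_j)$ cancel in $Gf_0$, and we obtain the same expansion as for the model walk:
\begin{equation}\label{eq:Gf0}
Gf_0=\mathcal Lh+k_1\partial_1h\,\mathbf{1}_{\mathrm{nb}}+k_2\partial_2h\,\mathbf{1}_{\mathrm{ns}}+O(r^{-2\varepsilon-2})\iota+O(r^{-2\varepsilon-3}).
\end{equation}

\emph{The drift of the penalty.} We have $|\Delta(r^{-4})|\le Cr^{-5}$, and after a jump $e^{\theta W_i}$ is at most $e^{\theta K}$ times its value before. By the second form of \eqref{eq:product} and by \eqref{eq:W}, for $r$ large,
\begin{equation}\label{eq:Gpen}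
G\big(r^{-4}e^{\theta W_i}\big)\le r^{-4}\big(-c\,e^{\theta W_i}+C+Cr^{-1}e^{\theta W_i}\big)\le Cr^{-4}.
\end{equation}

\emph{The drift of $f$ in the cone.} Let $Y\in\mathcal K$. If there are no buy orders then $Y_1\le0\le Y_2$ by Lemma~\ref{lem:V}, so Lemma~\ref{lem:h}(ii) applies to $\partial_1h$; if there are no sell orders it applies to $\partial_2h$. Together with Lemma~\ref{lem:h}(i), \eqref{eq:Gf0} and \eqref{eq:Gpen},
\[
Gf\le-c\,r^{-2\varepsilon-2}+Cr^{-2\varepsilon-3}+Cr^{-4}+\iota\,\big(-c\,r^{-2\varepsilon-1}+Cr^{-2\varepsilon-2}\big).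
\]
Since $2+2\varepsilon<4$, there is $R_1\ge R_0+K$ such that $Gf\le0$ whenever $r\ge R_1$ and $Y\in\mathcal K$. Enlarge $R_1$ so that also $\frac4\theta\log r\le\frac12\delta\sigma_ir$ for $r\ge R_1$ and $i=1,2$.

\emph{Truncation.} By \eqref{eq:f0} there is $M\ge1$ with $Mf\ge1$ whenever $R_0\le r\le R_1$. Let $g=\min(Mf,1)$ if $r\ge R_0$ and $g=1$ if $r<R_0$. Then $0\le g\le1$, and $g(\emptyset)=1$ because $Y(\emptyset)=0$. Let $X$ be a book with $g(X)<1$. Then $r>R_1$ and $g(X)=Mf(X)$. Since $f_0>0$, we have $r^{-4}e^{\theta W_i}<f<1$, so $W_i<\frac4\theta\log r\le\frac12\delta\sigma_ir$, and \eqref{eq:W} gives $V_i\ge-\delta\sigma_ir$, that is, $Y\in\mathcal K$. Every jump from $X$ leads to a book with $r\ge R_0$, where $g\le Mf$. Hence $Gg(X)\le M\,Gf(X)\le0$.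

\emph{Conclusion.} Consider books with $n$ buy orders in $(z_-,\xi_2]$ and no sell orders. For them $m_+=z_+\ge\xi_1$ and $m_-\le\xi_2$, so $W_1,W_2\le0$ by Lemma~\ref{lem:cone}(a), and $r\ge n/C_0$. By \eqref{eq:f0}, $f\le Cr^{-2\varepsilon}+2r^{-4}$ once $n\ge C_0R_0$, so $g<1$ on all such books if $n$ is large. From $\emptyset$ such a book is reached before $\tau$ if the first $n$ relevant arrivals are buy orders in $(z_-,\xi_2]$, which has probability $(\mu_-((z_-,\xi_2])/\rho)^n>0$. Lemma~\ref{lem:escape} with $\mathcal D=\{g=1\}$ gives transience, and Lemma~\ref{lem:empty}(c) gives $N_t\to\infty$.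
\end{proof}

\begin{remark}[the hypotheses]\label{rem:hyp}
Continuity of $\lambda_\pm$ excludes ties and underlies the calculus of Section~\ref{sec:linear}. Positivity on $[z_-,z_+]$ bounds the weights and gives Lemma~\ref{lem:empty}. Strict monotonicity gives $0<F<A$ and $0<H<B$ inside $Z$, which was used for $\gamma>0$, in Lemma~\ref{lem:size} and for $D,\eta>0$. It cannot simply be dropped: in Example~\ref{ex:separated} we have $F=0$ where buy orders are stored and $H=B$ where sell orders are stored, so $\Delta V_1\Delta V_2=0$ for every jump, and the model is recurrent. Uniqueness of the solution of \eqref{eq:luckock} was not used; see Remark~\ref{rem:unique}.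
\end{remark}

\section{Classification of windows}\label{sec:class}

Let $Z$ be an arbitrary window and let $K$ bound the weights of $V_1$ and $V_2$. The last sentence of Theorem~\ref{thm:class} is Lemma~\ref{lem:luckock}. The three conditions on $(e_-,e_+)$ are exhaustive and mutually exclusive, so it suffices to show that each implies the stated behavior. The constants $d_1,d_2$ of Lemma~\ref{lem:V} have the signs of $e_-,e_+$. The case $d_1=d_2=0$ is Theorem~\ref{thm:main}; in all other cases a one-dimensional argument suffices.

\subsection{Positive drift: transience}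

Let $\max(d_1,d_2)>0$; by reflection, $d_1>0$. Then $GV_1\ge d_1$ in every state, and \eqref{eq:exp} with $W=-V_1$ gives $Ge^{-\theta V_1}\le e^{-\theta V_1}(-\theta d_1+\rho\theta^2K^2)\le0$ for small $\theta$. With positive probability the first order to enter the empty book is a buy order, and then $V_1\ge B>0$. Lemma~\ref{lem:escape} with $g=e^{-\theta V_1}$ and $\mathcal D=\{\emptyset\}$ gives transience.

\subsection{Positive recurrence forces negative drifts}

Suppose $\mathbb{E}\tau<\infty$. Lemma~\ref{lem:dynkin} gives $\mathbb{E}V_1(X_{t\wedge\tau})=\mathbb{E}\int_0^{t\wedge\tau}(d_1+\kappa_1\mathbf{1}_{\mathrm{nb}})\,ds$. The variables $|V_1(X_{t\wedge\tau})|$ are bounded by $K$ times the number of relevant arrivals up to $\tau$, which has mean $\rho\,\mathbb{E}\tau<\infty$. By dominated convergence and $V_1(X_\tau)=0$, and by the same argument for $V_2$,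
\begin{equation}\label{eq:fraction}
\frac{\mathbb{E}\int_0^\tau\mathbf{1}_{\mathrm{nb}}\,ds}{\mathbb{E}\tau}=-\frac{d_1}{\kappa_1},\qquad \frac{\mathbb{E}\int_0^\tau\mathbf{1}_{\mathrm{ns}}\,ds}{\mathbb{E}\tau}=-\frac{d_2}{\kappa_2}.
\end{equation}
The left-hand sides are positive because of the initial stay in $\emptyset$. So positive recurrence implies $d_1<0$ and $d_2<0$.

\subsection{A size bound}

In the remaining cases $d_1,d_2\le0$ and not both vanish. Then $F_1\le1/(\lambda_+(z_-)\lambda_+(z_+))$ and $H_1\le1/(\lambda_-(z_-)\lambda_-(z_+))$, one inequality being strict, and the product of the right-hand sides is $AB$. Hence $F_1H_1<AB$, and there are $\alpha,\beta>0$ with $H_1/A<\beta/\alpha<B/F_1$. The functional $\alpha V_1+\beta V_2$ has buy weights at least $\alpha B-\beta F_1>0$ and sell weights at least $\beta A-\alpha H_1>0$. So for some $c_0>0$ and all books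
\begin{equation}\label{eq:max}
\max(V_1,V_2)\ge c_0N .
\end{equation}
We shall also use, from Lemma~\ref{lem:V}, that $V_1>0$ forces the presence of buy orders, so that $GV_1=d_1$ on $\{V_1>0\}$, and likewise $GV_2=d_2$ on $\{V_2>0\}$.

\subsection{Two negative drifts: positive recurrence}

Let $d_1,d_2<0$. By Lemma~\ref{lem:exp}, $f=e^{\theta V_1}+e^{\theta V_2}$ satisfies $Gf\le-cf+C$ for small $\theta$. By \eqref{eq:max}, $f\ge e^{\theta c_0N}$, so there is $n_0$ with $Gf\le-1$ off $\mathcal S=\{N\le n_0\}$. If $T_0$ is the hitting time of $\mathcal S$, Lemma~\ref{lem:dynkin} gives $\mathbb{E}_x(t\wedge T_0)\le f(x)$, hence $\mathbb{E}_xT_0\le f(x)$. Let $T_{k+1}$ be the first time $\ge T_k+1$ in $\mathcal S$. Since $Gf\le C$ and $f$ is bounded on $\mathcal S$,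
\[
\mathbb{E}[T_{k+1}-T_k\mid\mathcal F_{T_k}]\le1+\sup_{x\in\mathcal S}\mathbb{E}_xf(X_1)=:C'<\infty .
\]
Let $k^*$ be the first $k$ such that $\emptyset$ is visited during $[T_k,T_k+1]$. Then $\{k^*\ge k\}\in\mathcal F_{T_k}$, and $\mathbb{P}(k^*\ge k)\le(1-p_{n_0})^k$ by Lemma~\ref{lem:empty}(a). The hitting time of $\emptyset$ is at most $T_{k^*+1}=T_0+\sum_k(T_{k+1}-T_k)\mathbf{1}_{\{k^*\ge k\}}$, whose mean is at most $f(x)+C'/p_{n_0}$. After the first jump from $\emptyset$ the book has one order and $f\le2e^{\theta K}$, and the initial stay in $\emptyset$ has finite mean. So $\mathbb{E}\tau<\infty$.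

\subsection{One zero and one negative drift: null recurrence}

By reflection let $d_1=0>d_2$. Positive recurrence is excluded by \eqref{eq:fraction}, so it remains to prove recurrence. We need a function $f\ge0$ that tends to infinity with $N$ and has $Gf\le0$ for large $N$. Where $V_1$ is large it is driftless and one-dimensional, so a logarithm of $V_1$ has drift of order $-V_1^{-2}$. Where $V_1$ is not large, $V_2$ is large by \eqref{eq:max}, and $U=e^{\theta V_2}$ satisfies $GU\le-cU+C$ by Lemma~\ref{lem:exp}. The constant $C$ would spoil the small gain $V_1^{-2}$, so we damp $U$ by a slowly varying factor of order $V_1^{-4}$: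
\[
f=\omega(V_1)+\chi(V_1)\,U,\qquad \omega(x)=\log\big(1+(x^+)^2\big),\qquad \chi(x)=\big(1+(x^+/\ell)^2\big)^{-2}.
\]
Since $|(\log\chi)'|\le2/\ell$, a jump changes $\chi(V_1)$ by at most $\chi(V_1)(e^{2K/\ell}-1)$. By the second form of \eqref{eq:product},
\[
G(\chi U)\le\chi\big(C-cU+\rho(e^{2K/\ell}-1)e^{\theta K}U\big)\le\chi\big(C-\tfrac c2U\big)
\]
for $\ell$ large, which we now fix.

Let $V_1\ge R\ge2K+3$. Then there are buy orders and $GV_1=0$. The removal of the highest buy order alone gives $\Gamma(V_1,V_1)\ge\lambda_+(z_-)B^2=:c_1$. We have $\omega''(x)=2(1-x^2)/(1+x^2)^2\le-x^{-2}$ for $x\ge3$ and $|\omega'''(x)|\le Cx^{-3}$ for $x\ge1$. By Taylor's formula $G\omega(V_1)\le-\frac12c_1V_1^{-2}+CV_1^{-3}$, while $G(\chi U)\le C\ell^4V_1^{-4}$. So $Gf\le0$ on $\{V_1\ge R\}$ for $R$ large, which we also fix.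

Let $V_1<R$. Since $|\omega'|\le1$, we have $G\omega(V_1)\le\rho K$, and $\chi(R)\le\chi(V_1)\le1$. So $Gf\le\rho K+C-\frac c2\chi(R)e^{\theta V_2}$, which is nonpositive once $V_2\ge R'$ for a suitable $R'$. If $c_0N\ge\max(R,R')$, then \eqref{eq:max} and $V_1<R$ give $V_2\ge c_0N\ge R'$.

Thus $Gf\le0$ off some set $\mathcal S=\{N\le n_0\}$. By \eqref{eq:max}, either $V_1\ge c_0N$ and $f\ge\log(1+c_0^2N^2)$, or $V_2\ge c_0N$ and, since $V_1\le KN$, $f\ge(1+K^2N^2/\ell^2)^{-2}e^{\theta c_0N}$. So $f\to\infty$ uniformly as $N\to\infty$. Let $\sigma$ be the hitting time of $\mathcal S$ from an arbitrary book. By Lemma~\ref{lem:dynkin}, $f(X_{t\wedge\sigma})$ is a nonnegative supermartingale, so it converges almost surely to a finite limit. On $\{\sigma=\infty\}$ this makes $N_t$ bounded, and Lemma~\ref{lem:empty}(b) makes the process visit $\emptyset\in\mathcal S$, which is absurd. So $\sigma<\infty$ almost surely from every book. By the Markov property at integer times $\mathcal S$ is visited at arbitrarily large times, and by Lemma~\ref{lem:empty}(b) so is $\emptyset$. Since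 the initial stay in $\emptyset$ is finite, $\tau<\infty$ almost surely. This completes the proof of Theorem~\ref{thm:class}.

\section{Windows compared with the competitive window}\label{sec:nested}

Write $e_\pm(a,b)$ for $e_\pm$ of the window $(a,b)$; these are continuous in $a$ and $b$. From \eqref{eq:e} and $d(1/\lambda_+)=-d\lambda_+/\lambda_+^2$ we obtain, for points of $I$,
\begin{align}
e_+(a,b')-e_+(a,b)&=\int_b^{b'}\Big(\frac1{\lambda_-(x)}+\frac1{\lambda_+(a)}\Big)\frac{d\lambda_+(x)}{\lambda_+(x)^2}&&(a<b<b'),\label{eq:right}\\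
e_+(a',b)-e_+(a,b)&=\int_a^{a'}\Big(\frac1{\lambda_+(b)}-\frac1{\lambda_-(x)}\Big)\frac{d\lambda_+(x)}{\lambda_+(x)^2}&&(a<a'<b).\label{eq:left}
\end{align}
So $e_+$ is strictly increasing in the right end; by reflection, $e_-$ is strictly decreasing in the left end. As a function of the left end $x$, with $b$ fixed, $e_+$ increases strictly where $\lambda_-(x)>\lambda_+(b)$ and decreases strictly where $\lambda_-(x)<\lambda_+(b)$.

\begin{lemma}\label{lem:mono}
Let $J=(J_-,J_+)$ solve Luckock's equations and let $Z\ne J$ be a window. If $z_+\le J_+$ then $e_+(Z)<0$. If $z_-\ge J_-$ then $e_-(Z)<0$.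
\end{lemma}

\begin{proof}
By reflection it suffices to treat $z_+\le J_+$. Since $\lambda_-$ is strictly decreasing and $\lambda_-(J_-)=\lambda_+(J_+)$, \eqref{eq:left} shows that $x\mapsto e_+(x,J_+)$ has a strict maximum at $x=J_-$, where it vanishes by Lemma~\ref{lem:luckock}. With \eqref{eq:right}, $e_+(z_-,z_+)\le e_+(z_-,J_+)\le0$. The first inequality is strict if $z_+<J_+$ and the second if $z_-\ne J_-$.
\end{proof}

\begin{remark}\label{rem:unique}
Of two different solutions of \eqref{eq:luckock}, one has its right end at or below that of the other, so it has $e_+<0$ by Lemma~\ref{lem:mono}, contradicting Lemma~\ref{lem:luckock}. Thus a pair is admissible as soon as \eqref{eq:luckock} has a solution.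
\end{remark}

\begin{proof}[Proof of Corollary~\ref{cor:nested}]
Write $J_\pm=J^{\mathrm c}_\pm$. If $Z\subsetneq J^{\mathrm c}$, then $e_-(Z)<0$ and $e_+(Z)<0$ by Lemma~\ref{lem:mono}, and Theorem~\ref{thm:class} gives positive recurrence.

The case $Z=J^{\mathrm c}$ is Theorem~\ref{thm:main}. Let $Z\supsetneq J^{\mathrm c}$; by reflection we may assume $\lambda_+(z_+)\ge\lambda_-(z_-)$. Then $z_+>J_+$, for $z_+=J_+$ would give $\lambda_-(z_-)\le\lambda_-(J_-)$, hence $z_-\ge J_-$ and $Z=J^{\mathrm c}$. By \eqref{eq:right}, $e_+(J_-,z_+)>e_+(J_-,J_+)=0$. For $x\in[z_-,J_-]$ we have $\lambda_-(x)\le\lambda_-(z_-)\le\lambda_+(z_+)$, so \eqref{eq:left} gives $e_+(z_-,z_+)\ge e_+(J_-,z_+)>0$. By Theorem~\ref{thm:class} the model is transient.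

To find a null recurrent window, fix $b_0\in(J_-,J_+)$. By Lemma~\ref{lem:mono}, $e_-(J_-,b_0)<0$. Since $I$ is open and $e_-$ is continuous, there is $z_-\in I$ with $z_-<J_-$ and $e_-(z_-,b_0)<0$. On the other hand $e_-(z_-,J_+)>e_-(J_-,J_+)=0$, because $e_-$ is strictly decreasing in the left end. So $e_-(z_-,z_+)=0$ for some $z_+\in(b_0,J_+)$, and $e_+(z_-,z_+)<0$ by Lemma~\ref{lem:mono}. By Theorem~\ref{thm:class} this window is null recurrent. By the first two parts of the proof, no null recurrent window contains $J^{\mathrm c}$ or is contained in it.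
\end{proof}

\begin{thebibliography}{9}

\bibitem{Swart}
Jan M. Swart, \emph{Rigorous results for the Stigler-Luckock model for the evolution of an order book}, arXiv:1605.01551 (2016).

\end{thebibliography}
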